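# Context-free languages and strict cut points of quantum automata

## Products of orthogonal matrices: the case of all words

Take finitely many orthogonal matrices with rational entries, one for each letter of a finite alphabet $\Sigma$. A word over $\Sigma$ becomes a product of these matrices. Apply the product to a fixed unit vector, project, and measure the squared length. Can the result exceed a given threshold?

**Definition (quantum automaton).** A (measure-once, rational) quantum automaton over $\Sigma$ is a tuple $Q=(s,\varphi,P,\lambda)$, where $s\in\mathbb Q^n$ is a row vector of Euclidean norm $1$, $\varphi:\Sigma^*\to\mathbb Q^{n\times n}$ is a monoid morphism with every $\varphi(a)$, $a\in\Sigma$, orthogonal, $P$ is a rational orthogonal projection matrix, and $\lambda\in\mathbb Q$ is the cut point. It accepts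
$$L(Q)=\{w\in\Sigma^*:\ \|s\,\varphi(w)\,P\|^2>\lambda\}.$$

**Example A.** Let $\Sigma=\{a\}$, $n=2$, $s=(1,0)$, $P=\mathrm{diag}(0,1)$ and
$$\varphi(a)=R=\begin{pmatrix}3/5&4/5\\-4/5&3/5\end{pmatrix}.$$
If $\theta$ is the angle with $\cos\theta=3/5$ and $\sin\theta=4/5$, the word $a^m$ has value $\sin^2(m\theta)$. The rotation $R$ has infinite order: $(3+4i)^2=-7+24i\equiv 3+4i$ modulo $5$, so $(3+4i)^m\equiv3+4i\not\equiv0$ modulo $5$ for all $m\ge1$, and therefore $(3+4i)^m\ne5^m$. An infinite subgroup of $SO(2)$ contains, by compactness, nontrivial rotations through arbitrarily small angles, hence is dense. So the powers of $R$, positive and negative together, are dense in $SO(2)$, and Fact 1 below gives the same for the nonnegative powers. The values $\sin^2(m\theta)$ are thus dense in $[0,1]$. The value $1$ is never attained: it would force $(3+4i)^m=\pm i\,5^m$, which is $0$ modulo $5$ for $m\ge1$ (and $m=0$ gives value $0$).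

The case $L=\Sigma^*$ of our problem asks whether $L(Q)=\emptyset$. If some word has value $>\lambda$, we find it by trying all words. The difficulty is to stop when there is none. For that we want a finite proof of emptiness, written in a language a machine can check.

**Definition (definable over $k$).** Let $k\subset\mathbb R$ be a field of algebraic numbers. A subset of $\mathbb R^M$ is definable over $k$ if it is defined, in $\mathbb R$, by a first-order formula of ordered fields with constants in $k$.

For instance $SO(2)$ is definable over $\mathbb Q$ by $Z^TZ=I\wedge\det Z=1$, and $\{\sqrt2\}$ by $x^2=2\wedge x>0$. We use Tarski's theorem: truth in $\mathbb R$ of first-order sentences whose constants are effectively given real algebraic numbers is decidable, and quantifiers can be eliminated effectively. Thus definable sets are semialgebraic sets.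

From here on $k\subset\mathbb R$ is a number field with $\varphi(a)\in k^{n\times n}$ orthogonal for all $a$. For rational automata $k=\mathbb Q$. Four facts are needed, and all of them will be used again.

**Fact 1.** *A nonempty closed subsemigroup $T$ of a compact metrizable group is a group.*

Let $g\in T$. By compactness some subsequence $g^{n_j}$ converges, and we may thin it so that $n_{j+1}-n_j\ge2$. Then $g^{n_{j+1}-n_j}=g^{n_{j+1}}(g^{n_j})^{-1}\to1$, and hence $g^{n_{j+1}-n_j-1}\to g^{-1}$. All exponents are at least $1$, so these are elements of $T$. Since $T$ is closed, $1,g^{-1}\in T$.

**Fact 2.** *A compact subgroup $H\subseteq O(m)$ is the set of common real zeros of the real polynomials vanishing on it.*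

The equations $x^Tx=I$ vanish on $H$, so it suffices to separate a given $g\in O(m)\setminus H$ from $H$ by a polynomial that vanishes on $H$ and not at $g$. The sets $H$ and $Hg$ are disjoint and compact. By Stone–Weierstrass there is a polynomial $p$ with $p<\frac13$ on $H$ and $p>\frac23$ on $Hg$. With $dh$ the Haar probability measure on $H$ put
$$q(x)=\int_H p(hx)\,dh .$$
Expanding $p(hx)$ in monomials in $x$, the coefficients are continuous functions of $h$, so $q$ is a polynomial. For $h'\in H$, invariance gives $q(h')=\int_Hp(hh')\,dh=\int_Hp(h)\,dh$, a constant $c\le\frac13$. But $q(g)=\int_Hp(hg)\,dh\ge\frac23$. So $q-c$ vanishes on $H$ and not at $g$.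

**Fact 3.** *Let $E\subseteq k^M$. The real polynomials vanishing on $E$ have the same common real zeros as some finite set of polynomials over $k$ vanishing on $E$.*

Fix $d$. A polynomial of degree $\le d$ is a finite vector of coefficients, and vanishing at a point of $E$ is a homogeneous linear equation on it with coefficients in $k$. The solution space has a basis with entries in $k$, by Gaussian elimination over $k$. Hence every real polynomial vanishing on $E$ is a real combination of polynomials over $k$ vanishing on $E$. The latter form an ideal of $k[x_1,\dots,x_M]$, which is finitely generated by Hilbert's basis theorem.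

**Fact 4.** *If $E\subseteq O(m)\cap k^{m\times m}$ has as Euclidean closure a group $H$, then $H$ is definable over $k$, by finitely many polynomial equations over $k$.*

By continuity a polynomial vanishes on $E$ iff it vanishes on $H$. By Fact 2 ($H$ is compact), $H$ is the real zero set of these polynomials. By Fact 3, finitely many over $k$ suffice.

**The case $L=\Sigma^*$.** *One can decide whether $L(Q)=\emptyset$.*

Run two searches in parallel. The first tries all words $w$ and stops if $\|s\varphi(w)P\|^2>\lambda$. The second goes through all formulas $\Psi(Z)$ in $n^2$ free variables with rational constants, and stops if Tarski's procedure confirms three sentences: $\Psi(I)$; for each $a\in\Sigma$, $\forall Z\,(\Psi(Z)\to\Psi(Z\varphi(a)))$; and $\forall Z\,(\Psi(Z)\to\|sZP\|^2\le\lambda)$.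

If the second search stops, induction on length gives $\Psi(\varphi(w))$ for all $w$, so no word is accepted. Conversely, suppose no word is accepted, and let $H=\overline{\varphi(\Sigma^*)}$. This is a closed submonoid of $O(n)$, so a group by Fact 1, and definable over $\mathbb Q$ by Fact 4. Let $\Psi$ define $H$. The first two sentences hold because $I\in H$ and $H\varphi(a)\subseteq H$. The third holds because $\|sZP\|^2\le\lambda$ on $\varphi(\Sigma^*)$ and the function is continuous. So one of the searches always stops. $\blacksquare$

The last step needs acceptance to be defined by a strict inequality: a non-strict bound $\le\lambda$ survives the passage to the closure.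

Now replace $\Sigma^*$ by a context-free language $L$. What changes?

## When the words come from a grammar

A context-free grammar has a finite set $N$ of nonterminals, a start symbol $S\in N$, and finitely many productions $A\to X_1\cdots X_r$ with $r\ge0$ and $X_i\in N\cup\Sigma$. We write $L(A)\subseteq\Sigma^*$ for the language generated from $A$, so $L=L(S)$, and $L(a)=\{a\}$ for $a\in\Sigma$. The $(L,Q)$ Intersection problem asks whether $L\cap L(Q)=\emptyset$.

Andrea Benso, Flavio D'Alessandro and Paolo Papi, "On the Intersection Problem for Quantum Finite Automata", arXiv:2406.13797 (2024), call it open whether this problem is decidable for context-free languages, and conjecture a negative answer: that there is no algorithm taking $\Sigma$, a grammar and a rational quantum automaton as input. That assertion is false.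

**Theorem 1.** *There is an algorithm which, given $\Sigma$, a context-free grammar $G$ over $\Sigma$ with language $L$, and a rational quantum automaton $Q=(s,\varphi,P,\lambda)$ over $\Sigma$, decides whether $L\cap L(Q)=\emptyset$.*

Let us see what survives of the special case. The natural object is still the closure of $\varphi(L)$, but it is no longer a group, and replacing it by one loses information.

**Example B.** Let $L=\{a^mb^m:m\ge0\}$, with $S\to aSb\mid\varepsilon$. Take $s,P,\varphi(a)=R$ as in Example A, $\varphi(b)=R^{-1}$ and $\lambda=0$. Every word of $L$ is mapped to $I$ and has value $0$, so $L\cap L(Q)=\emptyset$. The group $\overline{\varphi(\Sigma^*)}=SO(2)$ contains $R$, which has value $16/25$, so it proves nothing.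

The repair in this example is visible. The matrix $\varphi(a^mb^m)=\varphi(a)^m\,I\,\varphi(b)^m$ arises from $I$ by the pair $(\varphi(a)^m,\varphi(b)^m)$ acting on both sides. The pairs do form a monoid, so their closure is a group, here $\{(X,X^{-1}):X\in SO(2)\}$. The closure of $\varphi(L)$ is the orbit of $I$ under it, which is $\{I\}$.

So the first approach to try is this: keep the certificate of the special case, one formula per nonterminal, and look for it among systems of polynomial equations, which is what Fact 4 supplies for groups. The next example shows exactly where this stops.

**Example C.** Let $L=a^*b^*a^*$, with $S\to UVU$, $U\to aU\mid\varepsilon$, $V\to bV\mid\varepsilon$. Let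
$$\varphi(a)=\begin{pmatrix}3/5&4/5&0\\-4/5&3/5&0\\0&0&1\end{pmatrix},\quad c=\begin{pmatrix}1&0&0\\0&4/5&3/5\\0&-3/5&4/5\end{pmatrix},\quad \varphi(b)=c\,\varphi(a)\,c^T .$$
By Example A and Fact 1, the closure of $\varphi(a^*)$ is the group $H_1$ of all rotations about the third axis, and the closure of $\varphi(b^*)$ is $H_2=cH_1c^T$, the rotations about the unit vector $(0,3/5,4/5)$. By compactness, $\overline{\varphi(L)}=H_1H_2H_1$. We compute this set. For $h_1,h_1'\in H_1$ and $h_2\in H_2$ we have $(h_1h_2h_1')_{33}=(h_2)_{33}$, and a rotation through the angle $t$ about $(0,3/5,4/5)$ has $(3,3)$ entry $\frac{16}{25}+\frac9{25}\cos t$, which ranges over $[\frac7{25},1]$. Conversely, let $g\in SO(3)$ with $g_{33}\ge\frac7{25}$. Choose $h_2\in H_2$ with $(h_2)_{33}=g_{33}$, then $h_1\in H_1$ such that $h_1h_2$ and $g$ have the same third column. Now $(h_1h_2)^{-1}g$ fixes the third basis column and lies in $SO(3)$, so it is in $H_1$. Hence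
$$\overline{\varphi(L)}=\{g\in SO(3):\ g_{33}\ge\tfrac7{25}\}.$$
A polynomial vanishing on this set vanishes on a nonempty open subset of the connected analytic manifold $SO(3)$, hence on all of $SO(3)$. Now take $s=(0,0,1)$, $P=\mathrm{diag}(1,1,0)$, so that $\|sZP\|^2=1-Z_{33}^2$ for $Z\in SO(3)$, and $\lambda=1-\frac{49}{625}=\frac{576}{625}$. No word of $L$ has value $>\lambda$. But every set cut out by polynomial equations and containing $\varphi(L)$ contains $SO(3)$, hence a matrix with $Z_{33}=0$ and value $1>\lambda$. No certificate made of equations exists.

Thus we need certificates that are general first-order formulas, and a reason why they always exist. Two ingredients provide it. The loops through a nonterminal $A$, as two-sided contexts, form a monoid whose closure is a definable group *whatever the rest of the grammar does*. Once one has divided out the loops through $A$, the symbol $A$ never has to be used again, and there is one nonterminal less.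

## The group of contexts of a nonterminal

For $A\in N$ and $a\in\Sigma$ put
$$M_A=\overline{\varphi(L(A))}\subseteq O(n),\qquad M_a=\{\varphi(a)\},$$
$$C_A=\{(\varphi(u),\varphi(v)):\ u,v\in\Sigma^*,\ A\Rightarrow^*uAv\},\qquad H_A=\overline{C_A}. \tag{1}$$
If $L(A)=\emptyset$ then $M_A=\emptyset$; products and images of empty sets are empty, and nothing below needs $M_A\ne\emptyset$. The set $C_A$ always contains $(I,I)$, from the derivation with no steps.

**Step 1: find the group law under which contexts compose.** This step makes $C_A$ a monoid. Contexts nest: if $A\Rightarrow^*uAv$ and $A\Rightarrow^*u'Av'$, then $A\Rightarrow^*uu'Av'v$. So equip $O(n)\times O(n)$ with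
$$(X,Y)*(X',Y')=(XX',\,Y'Y),\qquad (X,Y)\cdot Z=XZY. \tag{2}$$
The second formula is an action of this group on matrices, since $X(X'ZY')Y=(XX')Z(Y'Y)$. By the nesting rule, $C_A$ is a submonoid.

**Step 2: show that $H_A$ is a compact group definable over $k$.** The map $\iota(X,Y)=\mathrm{diag}(X,Y^T)$ satisfies $(Y'Y)^T=Y^TY'^T$, so it is an injective homomorphism into $O(2n)$, and it is a homeomorphism onto its image given by a coordinate embedding. In particular $O(n)\times O(n)$ with $*$ is a compact metrizable group. The closure $H_A$ of the submonoid $C_A$ is a closed submonoid by continuity, so a compact group by Fact 1. The set $\iota(C_A)$ has entries in $k$ and closure the group $\iota(H_A)$. By Fact 4, $\iota(H_A)$ is definable over $k$, hence so is $H_A$.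

We have used nothing about how complicated the set of contexts is: a derivation $A\Rightarrow^*uAv$ may pass through every other nonterminal. Definability comes from Fact 4, which gives no way to find the equations.

**Step 3: record how the closures $M_A$ are related.** Two properties hold.

Property (a). For each production $A\to X_1\cdots X_r$ we have $M_{X_1}\cdots M_{X_r}\subseteq M_A$, an empty product being $\{I\}$. Indeed $L(X_1)\cdots L(X_r)\subseteq L(A)$, and multiplication is continuous.

Property (b). $H_A\cdot M_A\subseteq M_A$. Indeed, if $A\Rightarrow^*uAv$ and $w\in L(A)$, then $uwv\in L(A)$; so $C_A\cdot\varphi(L(A))\subseteq\varphi(L(A))$, and the action is continuous.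

**Example D.** For $S\to SS\mid aSb\mid\varepsilon$ the set $C_S$ contains $(\varphi(a),\varphi(b))$, and also $(\varphi(w),I)$ for every $w\in L$, from $S\Rightarrow SS\Rightarrow^*wS$. By (b), $M_S$ contains the orbit $H_S\cdot I$. The lemma below shows that $M_S=H_S\cdot I$.

## Removing nonterminals one at a time

**Lemma 1.** *Every $M_A$ is definable over $k$.*

The proof sandwiches a definable compact set between $\varphi(L(A))$ and its closure.

**Step 1: define the candidate sets.** The set $F$ records the nonterminals that may no longer be used. For $F\subseteq N$ and $A\in N\setminus F$ define, by recursion on $|N\setminus F|$,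
$$K(A,F)=H_A\cdot\bigcup_{A\to X_1\cdots X_r}K(X_1,F\cup\{A\})\cdots K(X_r,F\cup\{A\}), \tag{3}$$
where the union is over the productions from $A$ none of whose $X_i$ lies in $F\cup\{A\}$, and $K(a,F')=\{\varphi(a)\}$ for $a\in\Sigma$. If $|N\setminus F|=1$, only productions with terminal right-hand sides occur, so the recursion is well founded. Each $K(A,F)$ is compact, being built from compact sets by finite unions and continuous images of products. It is definable over $k$: membership of $Z$ says that for one of finitely many productions there are $(X,Y)\in H_A$ and $Z_i\in K(X_i,F\cup\{A\})$ with $Z=XZ_1\cdots Z_rY$, and the groups $H_B$ are definable over $k$.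

Let $L(A,F)$ be the set of words in $\Sigma^*$ that are yields of derivation trees with root $A$ having no node labelled in $F$. We show, by induction on $|N\setminus F|$,
$$\varphi(L(A,F))\subseteq K(A,F)\subseteq M_A. \tag{4}$$

**Step 2: the first inclusion, by cutting at a deepest $A$.** Here we check that $K(A,F)$ is large enough. Take a tree with root $A$, yield $w$ and no node labelled in $F$. The root is labelled $A$, so we may choose a node labelled $A$ of maximal depth. No proper descendant of it is labelled $A$. Let $w'$ be the yield of the subtree at this node, so $w=uw'v$. Replacing that subtree by the single leaf $A$ shows $A\Rightarrow^*uAv$, so $(\varphi(u),\varphi(v))\in C_A\subseteq H_A$.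

Let $A\to X_1\cdots X_r$ be the production used at the chosen node, and $w'=w_1\cdots w_r$ with $w_i$ generated below $X_i$. The subtrees below the $X_i$ have no node labelled in $F$, since the whole tree has none, and no node labelled $A$, by the choice of the node. So this production occurs in (3), and for each $i$ either $w_i=X_i\in\Sigma$, or $X_i\in N\setminus(F\cup\{A\})$ and $w_i\in L(X_i,F\cup\{A\})$. In both cases $\varphi(w_i)\in K(X_i,F\cup\{A\})$, by definition or by induction. Therefore
$$\varphi(w)=(\varphi(u),\varphi(v))\cdot\varphi(w_1)\cdots\varphi(w_r)\in K(A,F).$$

**Step 3: the second inclusion, from the closure properties.** Here we check that $K(A,F)$ is not too large. By induction $K(X_i,F\cup\{A\})\subseteq M_{X_i}$ when $X_i\in N$, and this holds with equality for letters. Property (a) puts the union in (3) inside $M_A$, and property (b) keeps it there after acting by $H_A$.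

**Step 4: take $F=\emptyset$.** Since $L(A,\emptyset)=L(A)$, (4) reads $\varphi(L(A))\subseteq K(A,\emptyset)\subseteq M_A$. The middle set is closed and $M_A$ is the closure of the left one, so
$$M_A=K(A,\emptyset), \tag{5}$$
which is definable over $k$. $\blacksquare$

**Example E.** In Example D the only production of $S$ without $S$ on the right is $S\to\varepsilon$, so $M_S=K(S,\emptyset)=H_S\cdot I$. For the grammar $S\to aTb\mid\varepsilon$, $T\to cSd$, we get $K(T,\{S\})=\emptyset$, because the only production of $T$ uses $S$; hence again $M_S=H_S\cdot I$. This is right: $L(S)=\{(ac)^m(db)^m:m\ge0\}$, and $H_S$ is the closure of the powers of $(\varphi(ac),\varphi(db))$.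

## Certificates of emptiness and the decision procedure

**Definition (certificate).** A family $(\Psi_A)_{A\in N}$ of first-order formulas with rational constants, each in $n^2$ free variables, is a certificate if the following sentences hold in $\mathbb R$.

- (i) For each production $A\to X_1\cdots X_r$: for all matrices $Z_1,\dots,Z_r$ such that $\Psi_{X_i}(Z_i)$ holds whenever $X_i\in N$ and $Z_i=\varphi(X_i)$ whenever $X_i\in\Sigma$, one has $\Psi_A(Z_1\cdots Z_r)$.
- (ii) For all $Z$: $\Psi_S(Z)$ implies $\|sZP\|^2\le\lambda$.

In Example B, the formula $\Psi_S(Z):\ Z=I$ is a certificate: (i) says $I=I$ for $S\to\varepsilon$ and $R\,I\,R^{-1}=I$ for $S\to aSb$, and (ii) says $\|sP\|^2=0\le0$.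

**Proof of Theorem 1.** Whether a given family is a certificate is decidable by Tarski's theorem. Run two searches in parallel.

- (N) Enumerate all $w\in L$, and answer "$L\cap L(Q)\neq\emptyset$" if some $w$ satisfies $\|s\varphi(w)P\|^2>\lambda$, computed in exact rational arithmetic.
- (E) Enumerate all families $(\Psi_A)_{A\in N}$, and answer "$L\cap L(Q)=\emptyset$" if one is a certificate.

**Step 1: answers are correct.** For (N) this is clear. If $(\Psi_A)$ is a certificate, then (i) and induction on the height of derivation trees give $\Psi_A(\varphi(w))$ for all $A\in N$ and $w\in L(A)$. By (ii), $\|s\varphi(w)P\|^2\le\lambda$ for all $w\in L(S)=L$, so $L\cap L(Q)=\emptyset$.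

**Step 2: an answer always comes.** If $L\cap L(Q)\ne\emptyset$, search (N) stops. Suppose $L\cap L(Q)=\emptyset$. By Lemma 1 with $k=\mathbb Q$, there are formulas $\Psi_A$ with rational constants defining the sets $M_A$. Condition (i) is property (a). For (ii), the continuous function $Z\mapsto\|sZP\|^2$ is $\le\lambda$ on $\varphi(L)$, hence on $M_S=\overline{\varphi(L)}$. So a certificate exists and (E) stops. $\blacksquare$

The certificate that (E) finds need not define the $M_A$. The proof uses only that formulas for the $M_A$ exist; it does not say how to obtain them. The next section computes them.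

## Computing the closure of $\varphi(L)$

**Theorem 2.** *There is an algorithm which, given a context-free grammar over $\Sigma$ with language $L$ and a morphism $\varphi:\Sigma^*\to O(n)$ with real algebraic entries, computes first-order formulas defining $M_A=\overline{\varphi(L(A))}$ for all $A\in N$; in particular one for $\overline{\varphi(L)}$. Moreover $M_A=K(A,\emptyset)$, a finite union of polynomial images of products of compact algebraic groups defined over $k$.*

Here $k\subset\mathbb R$ is the number field generated by the entries of the $\varphi(a)$. The "moreover" is already proved: it is (5), with the recursion (3) unrolled into its finitely many choices of productions, and with the groups $H_B$, which are given by polynomial equations over $k$. By quantifier elimination, $\overline{\varphi(L)}$ is thus effectively computed as a semialgebraic set. What is missing is a way to compute the groups $H_A$. We use the following result of Derksen, Jeandel and Koiran, *Quantum automata and algebraic groups*, J. Symbolic Comput. 39 (2005) 357–371: given finitely many invertible matrices with algebraic entries, one can compute polynomials defining the Zariski closure of the group they generate. We call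 it DJK.

**Step 1: from Zariski closures to Euclidean closures.** This makes DJK applicable to our compact groups. Let $\Gamma\subseteq O(m)\cap k^{m\times m}$ be a group; its Euclidean closure $\overline\Gamma$ is a compact group. A complex polynomial vanishes on the real set $\Gamma$ iff its real and imaginary parts do. So a real orthogonal matrix lies in the Zariski closure of $\Gamma$ iff every real polynomial vanishing on $\Gamma$, equivalently on $\overline\Gamma$, vanishes at it. By Fact 2 this holds iff the matrix lies in $\overline\Gamma$. Hence the real orthogonal points of the Zariski closure are exactly $\overline\Gamma$. If DJK returns polynomials $f_j$, then $\overline\Gamma$ is defined by $x^Tx=I$ and the vanishing of the real and imaginary parts of the $f_j$, a formula with real algebraic constants.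

**Step 2: the algorithm.** We approximate each $H_A$ from below and let condition (i) tell us when to stop. For $m=1,2,\dots$ let $C_A^m\subseteq C_A$ be the finite set of pairs $(\varphi(u),\varphi(v))$ coming from derivations $A\Rightarrow^*uAv$ of length $\le m$. Let $\Gamma_A^m$ be the group generated by $C_A^m$, and $H_A^m=\overline{\Gamma_A^m}$, computed by DJK via $\iota$ and Step 1. Form sets $K^m(A,F)$ by the recursion (3) with $H_A^m$ in place of $H_A$. Test by Tarski whether the family $K_A^m:=K^m(A,\emptyset)$ satisfies (i). If so, output it; otherwise increase $m$.

**Step 3: the output is correct.** Since $H_A$ is a closed group containing $C_A^m$, we have $H_A^m\subseteq H_A$, and so $K_A^m\subseteq K(A,\emptyset)=M_A$. If (i) holds, induction on derivation trees gives $\varphi(L(A))\subseteq K_A^m$. As $K_A^m$ is compact, $M_A\subseteq K_A^m$. So $K_A^m=M_A$ for all $A$.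

**Step 4: reduce termination to a statement about one nonterminal.** If for each $A$ we have $H_A^m=H_A$ for all large $m$, then for large $m$ the family $K_A^m=M_A$ satisfies (i) by property (a), and the algorithm stops. So fix $A$, drop it from the notation, and work inside $O(N_0)$, $N_0=2n$, via $\iota$. Let $\Gamma=\bigcup_m\Gamma^m$. Inverses in $O(N_0)$ are transposes, so $\Gamma$ has entries in $k$. It is a union of an increasing chain of groups, hence a group; it contains $C_A$ and lies in $H$. So $\overline\Gamma=H$. We must show
$$H^m=H\quad\text{for all large }m. \tag{6}$$

It is natural to argue that dimensions stabilize. This alone does not suffice. The groups of rotations through multiples of $2\pi/2^m$ increase with $m$, all have dimension $0$, and have a union dense in $SO(2)$, so they never reach the closure of their union. However, such a rotation of order $2^m$ has eigenvalues of degree $2^{m-1}$ over $\mathbb Q$, so these groups cannot all have entries in one number field. The fixed field $k$ has to enter. The plan is to divide by the stable identity component, in a representation defined over $k$, and to show that what remains is finite.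

**Step 5: the stable identity component is normal in $H$.** The $H^m$ are increasing closed subgroups of $O(N_0)$, hence compact Lie groups, and their dimensions stabilize, say for $m\ge m_0$. From then on all $H^m$ have the same Lie algebra, so the same identity component $H^0$, which has finite index in $H^m$ by compactness. Each $H^m$ with $m\ge m_0$ normalizes $H^0$, hence so does $\Gamma$. The normalizer of a closed subgroup is closed, so $H=\overline\Gamma$ normalizes $H^0$. Moreover
$$\Gamma^{m_0}\cap H^0\ \text{ is dense in }\ H^0, \tag{7}$$
because $H^0$ is open in $H^{m_0}$ and $\Gamma^{m_0}$ is dense in $H^{m_0}$.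

**Step 6: representations of $H$ trivial on $H^0$ and defined over $k$.** Let $W_d$ be the space of real polynomials $f$ of degree $\le d$ on $N_0\times N_0$ matrices with $f(xh)=f(x)$ for all $h\in H^0$. For fixed $f$ the set of $h$ with $f(xh)=f(x)$ identically in $x$ is closed, so by (7) it is enough to require this for $h\in\Gamma^{m_0}\cap H^0$. Such $h$ have entries in $k$. So $W_d$ is the solution space of a linear system over $k$ in the coefficients of $f$, and it has a basis of polynomials over $k$.

Let $g\in H$ act by $(gf)(x)=f(xg)$. This preserves $W_d$: for $h\in H^0$,
$$(gf)(xh)=f(xhg)=f\big(xg\cdot g^{-1}hg\big)=f(xg)=(gf)(x),$$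
since $g^{-1}hg\in H^0$. It is a linear action, as $(g(g'f))(x)=(g'f)(xg)=f(xgg')$, and it is continuous. If $g\in\Gamma$ and $f$ is a basis polynomial over $k$, then $gf$ has coefficients in $k$ and lies in the real span of the basis, so its coordinates lie in $k$. Thus elements of $\Gamma$ act by matrices over $k$.

**Step 7: for some $d$ the kernel is exactly $H^0$.** Let $J_d\supseteq H^0$ be the kernel of the action of $H$ on $W_d$. Since $W_d\subseteq W_{d+1}$, the $J_d$ decrease. Each is an algebraic subset of $O(N_0)$: $H$ is algebraic by Fact 2, and $gf=f$ is a polynomial condition on $g$. By Hilbert's basis theorem the $J_d$ are eventually constant. It remains to see that $\bigcap_dJ_d=H^0$.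

Let $g\in H\setminus H^0$. The compacta $H^0$ and $gH^0$ are disjoint, so there is a polynomial $p$ with $p<\frac13$ on $H^0$ and $p>\frac23$ on $gH^0$. Put $f(x)=\int_{H^0}p(xh)\,dh$. It is a polynomial of degree at most $\deg p$, and invariance of Haar measure gives $f(xh')=f(x)$ for $h'\in H^0$, so $f\in W_d$ for $d=\deg p$. Now $f(1)\le\frac13$ while $(gf)(1)=f(g)\ge\frac23$. So $gf\ne f$ and $g\notin J_d$.

Hence for some $d$ we have a continuous representation $\rho:H\to GL(W_d)$ with kernel exactly $H^0$, and with $\rho(\Gamma)$ consisting of matrices over $k$.

**Step 8: $\rho(\Gamma)$ is finite.** Here the field $k$ does its work. Each $g\in\Gamma$ lies in some $\Gamma^m$ with $m\ge m_0$. As $H^0$ is normal of finite index in $H^m$, a positive power of $g$ lies in $H^0=\ker\rho$. So $\rho(g)$ has finite order and its eigenvalues are roots of unity. They are roots of a characteristic polynomial over $k$ of degree $\dim W_d$, so they have degree at most $\dim W_d\cdot[k:\mathbb Q]$ over $\mathbb Q$. Only finitely many roots of unity have degree below a given bound, because the degree of a primitive $q$-th root of unity is Euler's function of $q$, which tends to infinity. So the orders of the eigenvalues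 are bounded. A matrix of finite order is diagonalizable over $\mathbb C$, and its order is the least common multiple of the orders of its eigenvalues. Hence $\rho(\Gamma)$ has finite exponent. By Burnside's theorem, a subgroup of $GL_r(\mathbb C)$ of finite exponent is finite. So $\rho(\Gamma)$ is finite.

**Step 9: conclude (6).** By continuity $\rho(H)\subseteq\overline{\rho(\Gamma)}=\rho(\Gamma)$, so $\rho(H)=\rho(\Gamma)$. The increasing groups $\rho(\Gamma^m)$ have the finite group $\rho(\Gamma)$ as union, so $\rho(\Gamma^m)=\rho(H)$ for some $m\ge m_0$ and all larger $m$. For such $m$ we have $H^m\supseteq H^0=\ker\rho$ and $\rho(H^m)=\rho(H)$. If $g\in H$, pick $g'\in H^m$ with $\rho(g')=\rho(g)$; then $g'^{-1}g\in H^0\subseteq H^m$, so $g\in H^m$. Hence $H^m=H$. $\blacksquare$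

**Corollary.** *Let $L$ be context-free and $\varphi$ orthogonal with real algebraic entries. Let $s,P,\lambda$ also be real algebraic, and put $v(w)=\|s\varphi(w)P\|^2$. The following are effective:*

1. *deciding $\varphi(L)\cap U=\emptyset$ for any open semialgebraic $U$ given by a formula with real algebraic constants; in particular deciding whether some $w\in L$ has $v(w)>\lambda$, or has $v(w)<\lambda$;*
2. *if $L\neq\emptyset$, computing $\sup_{w\in L}v(w)$ and $\inf_{w\in L}v(w)$, which are real algebraic numbers;*
3. *deciding whether $\lambda$ is isolated on $L$, i.e. whether $\inf_{w\in L}|v(w)-\lambda|>0$ (with $\inf\emptyset=+\infty$).*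

*The same holds for complex unitary automata with algebraic entries.*

In Example A with $L=a^*$, the supremum is $1$ and is not attained, and no $\lambda\in[0,1]$ is isolated. In Example B all values are $0$, so $\lambda=\frac12$ is isolated.

**Proof.** Compute a formula $\Psi_S$ for $M_S=\overline{\varphi(L)}$ by Theorem 2.

For item 1, an open set $U$ meets $\varphi(L)$ iff it meets the closure $M_S$, and $\exists Z\,(\Psi_S(Z)\wedge Z\in U)$ is decidable.

For item 2, the supremum and infimum are the maximum and minimum of the continuous function $\|sZP\|^2$ on the nonempty compact set $M_S$. The maximum $t_0$ is the only number $t$ with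
$$\exists Z\,\big(\Psi_S(Z)\wedge t=\|sZP\|^2\big)\ \wedge\ \forall Z\,\big(\Psi_S(Z)\to\|sZP\|^2\le t\big).$$
Eliminate quantifiers. Some nonzero polynomial in the resulting quantifier-free formula vanishes at $t_0$, since otherwise all signs in it would be constant near $t_0$ and the formula would hold on an interval. Its coefficients are real algebraic, so $t_0$ is real algebraic, and Tarski's procedure identifies it among the finitely many real roots of the nonzero polynomials occurring. The minimum is treated in the same way.

For item 3, if $M_S=\emptyset$ then $L=\emptyset$ and $\lambda$ is isolated. Otherwise $\inf_{w\in L}|v(w)-\lambda|$ is the minimum of $\big|\|sZP\|^2-\lambda\big|$ on $M_S$. In either case $\lambda$ is isolated iff no $Z\in M_S$ has $\|sZP\|^2=\lambda$, which is decidable.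

In the unitary case, replace $X+iY$ by $\begin{pmatrix}X&Y\\-Y&X\end{pmatrix}$ and the row vector $x+iy$ by $(x,y)$. From $(x+iy)(X+iY)=(xX-yY)+i(xY+yX)$ one sees that this is compatible with the action on row vectors, hence with products, and it preserves norms. The conjugate transpose $X^T-iY^T$ goes to the transpose matrix. So unitary matrices become orthogonal, and orthogonal projections become orthogonal projections. Real and imaginary parts of algebraic numbers are real algebraic. An open semialgebraic set $U$ of complex matrices is replaced by the open semialgebraic set of real block matrices $\begin{pmatrix}X&Y\\Y'&X'\end{pmatrix}$ with $X+iY\in U$. $\blacksquare$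

## The non-strict inequality and the Post Correspondence Problem

In all the proofs the closure replaced $\varphi(L)$, which is harmless only for conditions given by an open set. If acceptance is defined by $\ge\lambda$, decidability is lost already for the regular languages $\Sigma^+$. This type of result is due to Blondel, Jeandel, Koiran and Portier, SIAM J. Comput. 34 (2005); here is a direct proof.

**Proposition 3.** *It is undecidable, given a rational quantum automaton $Q$ of dimension $8$ with $\lambda=1$, whether some $w\in L=\Sigma^+$ satisfies $\|s\varphi(w)P\|^2\ge\lambda$.*

We reduce from the Post Correspondence Problem (PCP): given pairs $(u_1,v_1),\dots,(u_r,v_r)$ of words over $\{a,b\}$, is there a nonempty index sequence $t_1\cdots t_\ell$ with $u_{t_1}\cdots u_{t_\ell}=v_{t_1}\cdots v_{t_\ell}$? This is undecidable. We need to encode words faithfully by rational orthogonal matrices.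

**Step 1: words as unit quaternions.** Let $\gamma:\{a,b\}^*\to\mathbb H^\times$ be the morphism with
$$\gamma(a)=\frac{3+4i}5,\qquad\gamma(b)=\frac{3+4j}5 ,$$
which are unit quaternions. The aim of this step is to describe $\gamma$ modulo $5$. Put $W(u)=5^{|u|}\gamma(u)$, a quaternion with integer coordinates; $W$ is multiplicative. Modulo $5$ let $\alpha=3-i\equiv3+4i$ and $\beta=3-j\equiv3+4j$. Then
$$\alpha^2=8-6i\equiv\alpha,\qquad\beta^2\equiv\beta,\qquad\alpha\beta=9-3i-3j+k\equiv4+2i+2j+k,\qquad\beta\alpha\equiv4+2i+2j-k,$$
$$\alpha\beta\alpha\equiv(4+2i+2j+k)(3-i)=14+2i+5j+5k\equiv4+2i\equiv3\alpha,\qquad\beta\alpha\beta\equiv3\beta .$$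
The last congruence follows from the one before by the automorphism $i\leftrightarrow j$, $k\mapsto-k$, which exchanges $\alpha$ and $\beta$. Appending one letter at a time on the right, induction on length gives, for every nonempty $u$,
$$W(u)\equiv c\,e,\qquad c\in\mathbb F_5^*,\quad e\in\{\alpha,\beta,\alpha\beta,\beta\alpha\}, \tag{8}$$
where the last letter of $e$ corresponds to the last letter of $u$. For example, if $e=\alpha\beta$, appending $b$ leaves $\alpha\beta^2\equiv\alpha\beta$, and appending $a$ gives $\alpha\beta\alpha\equiv3\alpha$. In coordinates modulo $5$ the four elements are $(3,4,0,0)$, $(3,0,4,0)$, $(4,2,2,1)$, $(4,2,2,4)$. They are nonzero and pairwise non-proportional: the first two differ from each other and from the last two in which coordinates vanish, and the last two agree in the first coordinate and differ in the fourth.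

**Step 2: $\gamma$ is injective.** Suppose $\gamma(u)=\gamma(v)$ with $u\neq v$. Cancel the longest common suffix, which is possible since the values are invertible. If one of the words is now empty, say $u$, then $v\ne\varepsilon$ and $W(v)=5^{|v|}\equiv0$, contradicting (8). Otherwise the last letters differ. We have $5^{|v|}W(u)=5^{|u|}W(v)$, and $W(u),W(v)\not\equiv0$ modulo $5$; if the lengths differed, the word of greater length would have $W\equiv0$. So $|u|=|v|$ and $W(u)=W(v)$. By (8) two of the four elements with different last letters would be proportional, a contradiction.

**Step 3: the automaton.** Given a PCP instance, let $\Sigma=\{1,\dots,r\}$. Identify $\mathbb H$ with row vectors $\mathbb R^4$ and let $R(g)$ be the matrix of $x\mapsto xg$. Then $R(g)R(h)=R(gh)$, and $R(g)$ is orthogonal if $|g|=1$. Put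
$$\varphi(t)=\mathrm{diag}\big(R(\gamma(u_t)),R(\gamma(v_t))\big),\quad x=(\tfrac12,\tfrac12,0,0),\quad s=(x,x),\quad P=\tfrac12\begin{pmatrix}I&I\\I&I\end{pmatrix},\quad\lambda=1.$$
All entries are rational. Since $\|x\|^2=\frac12$, we have $\|s\|=1$, and $P$ is symmetric and idempotent, so it is an orthogonal projection.

**Step 4: value $1$ means a solution.** For $w=t_1\cdots t_\ell\in\Sigma^+$ write $u_w=u_{t_1}\cdots u_{t_\ell}$ and $v_w=v_{t_1}\cdots v_{t_\ell}$. Then $s\varphi(w)=(x\gamma(u_w),x\gamma(v_w))$, and $(p,q)P=\frac12(p+q,p+q)$ has squared norm $\frac12\|p+q\|^2$. So
$$\|s\varphi(w)P\|^2=\tfrac12\|x\gamma(u_w)+x\gamma(v_w)\|^2\le\tfrac12(2\|x\|)^2=1 .$$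
The two summands have equal norm $\|x\|$, so equality holds iff $x\gamma(u_w)=x\gamma(v_w)$. As $x\neq0$ is invertible in $\mathbb H$, this holds iff $\gamma(u_w)=\gamma(v_w)$, and by Step 2 iff $u_w=v_w$. So some $w\in\Sigma^+$ has value $\ge1$ iff the PCP instance has a solution. $\blacksquare$

For these same automata the strict question is trivial, since no value exceeds $1$. So for the strict cut point the $(L,Q)$ Intersection problem is decidable for all context-free languages by Theorem 1, while for the non-strict one it is undecidable already for the languages $\Sigma^+$.
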